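\title{Generators for the multistep homology of the simplex in characteristic two}

\begin{abstract}
Let $t\ge1$. Over a field of characteristic two, the map that sends a $k$-subset of $\{1,\dots,n\}$ to the sum of its $(k-t)$-subsets has square zero, and so defines homology modules for the symmetric group $S_n$. When $t$ is a power of two and $2k\le n$, we prove a conjecture of Wildon: the homology in degree $k$ is generated by the class of one explicit element. We then treat all degrees, decide when the homology is nonzero, and compute its dimension as a number of lattice walks in a strip. Conversely, if $t$ is not a power of two, the generation statement fails for some $n$ and $k$. The main tool is a halving isomorphism, which turns the maps of even step $2m$ on subsets of an $n$-set into the maps of step $m$ on subsets of sets of at most half the size.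
\end{abstract}

\section{The question and the results}

Let $n\in\mathbb N$, let $\mathbb F$ be a field of characteristic two, and let $\Omega^{(k)}$ be the set of $k$-subsets of $\{1,\dots,n\}$. Thus $\Omega^{(k)}=\varnothing$ unless $0\le k\le n$. The symmetric group $S_n$ permutes $\Omega^{(k)}$, and $\mathbb F\Omega^{(k)}$ denotes the corresponding permutation module. For $t\ge 0$ let
\[
\phi^{(t)}_k:\mathbb F\Omega^{(k)}\to\mathbb F\Omega^{(k-t)},\qquad
Y\mapsto\sum_{X\subseteq Y,\ |X|=|Y|-t}X .
\]
These maps commute with $S_n$. We write them on the left and the action of $S_n$ on the right. When $t=1$ they form the augmented simplicial chain complex, with coefficients in $\mathbb F$, of the full simplex on $n$ vertices. For general $t$ we remove $t$ vertices at a time. If $X\subseteq Y$ and $|Y|-|X|=2t$, there are $\binom{2t}{t}$ sets of size $|X|+t$ between $X$ and $Y$. For $t\ge1$ this number is $2\binom{2t-1}{t}$, hence even, and so $\phi^{(t)}_{k}\phi^{(t)}_{k+t}=0$. For $t\ge1$ we may therefore form the \emph{multistep homology modules}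
\[
H_k=\ker\phi^{(t)}_k/\operatorname{im}\phi^{(t)}_{k+t}.
\]

The full simplex is contractible, so $H_k=0$ for all $k$ when $t=1$. At the other extreme, if $t>n$ then all the maps vanish and $H_k=\mathbb F\Omega^{(k)}$, which is generated by any single $k$-set. For $t$ between these extremes it is natural to ask for an explicit generator. A candidate was proposed by Wildon \cite{Wildon}. For $\ell\ge0$ with $2\ell\le n$ let
\[
G_\ell=\langle(1,2)\rangle\times\langle(3,4)\rangle\times\cdots\times\langle(2\ell-1,2\ell)\rangle\le S_n ,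
\]
let $G_\ell$ be trivial for $\ell<0$, and for $t\ge1$ and $0\le 2k\le n$ put
\[
v^{(t)}_k=\sum_{\sigma\in G_{k-t+1}}\{2,4,\dots,2k\}\sigma\ \in\mathbb F\Omega^{(k)} ,
\]
where $\{2,4,\dots,2k\}=\varnothing$ if $k=0$. If $k<t$, then $\phi_k^{(t)}=0$ and $v^{(t)}_k$ is a single $k$-set, which generates $\ker\phi^{(t)}_k=\mathbb F\Omega^{(k)}$. So the question has content only for $k\ge t$. The conjecture of \cite{Wildon} is the following statement.

\begin{theorem}\label{thm:main}
Let $t$ be a power of two, $k\ge0$ and $2k\le n$. Then $H_k$ is generated, as an $\mathbb FS_n$-module, by $v^{(t)}_k+\operatorname{im}\phi^{(t)}_{k+t}$.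
\end{theorem}

To state what happens in all degrees we identify a set $Y$ with the monomial $x_Y=\prod_{i\in Y}x_i$. Then $\mathbb F\Omega^{(k)}$ is the space of homogeneous multilinear polynomials of degree $k$ in $x_1,\dots,x_n$.

\begin{theorem}\label{thm:all}
Let $t$ be a power of two, $n\ge1$, $0\le k\le n$ and $r=\max(0,k-t+1)$.
\begin{enumerate}
\item[(1)] If $2k<n+t$, then $k+r\le n$, and $H_k$ is generated by the class of
$\prod_{i=1}^r(x_{a_i}+x_{b_i})\prod_{i=1}^{k-r}x_{c_i}$
for any distinct indices $a_i,b_i,c_i\in\{1,\dots,n\}$.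
\item[(2)] $H_k\ne0$ if and only if $t\ge2$ and $|n-2k|<t$.
\item[(3)] If $|n-2k|<t$, then
\[
\dim H_k=\sum_{i\in\mathbb Z}(-1)^i\binom n{k+it}.
\]
This is the number of walks on $\mathbb Z$ with $n$ steps $\pm1$, from $0$ to $n-2k$, that stay strictly between $-t$ and $t$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:converse}
If $t\ge1$ is not a power of two, then there are $n$ and $k$ with $0\le k$ and $2k\le n$ such that $H_k$ is not generated by the class of $v^{(t)}_k$.
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:converse} together give a characterization.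

\begin{corollary}\label{cor:iff}
Let $t\ge1$. The module $H_k$ is generated by the class of $v^{(t)}_k$ for all $n\ge1$ and all $k$ with $0\le2k\le n$ if and only if $t$ is a power of two.
\end{corollary}

Section~\ref{sec:gen} collects the maps of all steps into one multiplicative generating function. In that language $v^{(t)}_k$ is a product that is visibly killed not only by $\phi^{(t)}_k$ but by $\phi^{(j)}_k$ for every $j\ge t$. This splits Theorem~\ref{thm:main} into two claims: every cycle is, up to a boundary, killed by all these maps; and, when $2k\le n$, the elements of $\mathbb F\Omega^{(k)}$ killed by all of them form the module generated by $v^{(t)}_k$. The second claim holds for every $t\ge1$ and is proved in Section~\ref{sec:sim}. The first needs $t$ to be a power of two; it is the heart of the paper and occupies Section~\ref{sec:halving}. Sections~\ref{sec:proof}--\ref{sec:converse} deduce the three theorems.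

\section{One generating function for all steps}\label{sec:gen}

Let $P_n=\bigoplus_k\mathbb F\Omega^{(k)}$ be the space of all multilinear polynomials in $x_1,\dots,x_n$; we allow $n=0$, with $P_0=\mathbb F$. Let $D^{(j)}:P_n\to P_n$ be the map that equals $\phi^{(j)}_k$ on $\mathbb F\Omega^{(k)}$, and put $D(z)=\sum_{j\ge0}D^{(j)}z^j$. Expanding a product shows that
\begin{equation}\label{eq:Dz}
D(z)\prod_{i\in Y}x_i=\prod_{i\in Y}(x_i+z),
\end{equation}
and hence
\begin{equation}\label{eq:mult}
D(z)(fg)=D(z)f\cdot D(z)g\quad\text{if $f$ and $g$ involve disjoint sets of variables.}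
\end{equation}
If $X\subseteq Y$ and $|Y|-|X|=i+j$, there are $\binom{i+j}{i}$ sets of size $|X|+i$ between $X$ and $Y$. Hence
\begin{equation}\label{eq:comp}
D^{(i)}D^{(j)}=\binom{i+j}{i}D^{(i+j)},
\end{equation}
and in particular the operators $D^{(j)}$ commute.

We say that two nonnegative integers \emph{share a digit} $2^i$ if $2^i$ occurs in the binary expansions of both. We use the following standard fact: \emph{$\binom{c+d}{d}$ is odd if and only if $c$ and $d$ share no digit.} Indeed, write $m=c+d$ as a sum of distinct powers $2^i$. Then $(1+X)^m\equiv\prod(1+X^{2^i})$ modulo $2$, the product being over these powers. So $\binom md$ is odd exactly when the powers in the expansion of $d$ are among those of $m$. In that case $c=m-d$ is the sum of the remaining powers, so $c$ and $d$ share no digit. Conversely, if $c$ and $d$ share no digit, then the powers in the expansion of $m$ are those of $c$ and those of $d$ together.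

\begin{lemma}\label{lem:powers}
Let $s\ge0$ and $f\in P_n$. Then $D^{(j)}f=0$ for all $j\ge2^s$ if and only if $D^{(2^i)}f=0$ for all $i\ge s$.
\end{lemma}

\begin{proof}
Only the direction from right to left needs proof. Let $j\ge2^s$ and choose $i$ with $2^i\le j<2^{i+1}$, so $i\ge s$. As $j-2^i<2^i$, the numbers $j-2^i$ and $2^i$ share no digit, so $\binom{j}{2^i}$ is odd, and \eqref{eq:comp} gives $D^{(j)}=D^{(j-2^i)}D^{(2^i)}$. So $D^{(2^i)}f=0$ implies $D^{(j)}f=0$.
\end{proof}

Now we rewrite $v^{(t)}_k$, where $t\ge1$ and $0\le2k\le n$. Let $r=\max(0,k-t+1)$, so that $0\le r\le k$ and $k-r=\min(k,t-1)$. For $i\le r$ the transposition $(2i-1,2i)$ moves exactly one element of $\{2,4,\dots,2k\}$, namely $2i$, which it replaces by $2i-1$. Summing over $G_{k-t+1}$, which is $G_r$ or trivial, gives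
\begin{equation}\label{eq:v}
v^{(t)}_k=\prod_{i\le r}(x_{2i-1}+x_{2i})\prod_{r<i\le k}x_{2i}.
\end{equation}
Since $D(z)(x_a+x_b)=x_a+x_b+2z=x_a+x_b$, it follows from \eqref{eq:mult} that
\[
D(z)v^{(t)}_k=\prod_{i\le r}(x_{2i-1}+x_{2i})\prod_{r<i\le k}(x_{2i}+z),
\]
which has degree $k-r\le t-1$ in $z$. So $v^{(t)}_k$ lies in the $\mathbb FS_n$-module
\[
Z_k(n)=\{f\in\mathbb F\Omega^{(k)}: D^{(j)}f=0\text{ for all }j\ge t\}
\]
of \emph{simultaneous cycles}; here $t$ is fixed and suppressed from the notation. The module generated by $v^{(t)}_k$ is therefore contained in $Z_k(n)$, and the class of $v^{(t)}_k$ can generate $H_k$ only if every cycle is the sum of a simultaneous cycle and a boundary. Theorem~\ref{thm:main} will follow from two claims: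
\begin{enumerate}
\item[(A)] if $t$ is a power of two, then $\ker\phi^{(t)}_k=Z_k(n)+\operatorname{im}\phi^{(t)}_{k+t}$ for all $k\ge0$;
\item[(B)] for every $t\ge1$, if $0\le 2k\le n$, then $v^{(t)}_k$ generates $Z_k(n)$.
\end{enumerate}

\begin{example}\label{ex:four}
Let $t=2$, $n=4$, $k=2$. Here $\phi^{(2)}_2$ sends every $2$-set to $\varnothing$, so the cycles are the combinations of $2$-sets with coefficient sum zero, a space of dimension $5$. The only nonzero boundary, up to scalars, is the sum of all six $2$-sets, so $\dim H_2=4$. The element $v^{(2)}_2=x_1x_4+x_2x_4$ is a difference of two $2$-sets that meet in one point. The images of $v^{(2)}_2$ under $S_4$ are all such differences, and they span all combinations with coefficient sum zero, because any two $2$-sets can be joined by a chain in which consecutive sets meet in one point.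
\end{example}

\begin{example}\label{ex:boundary}
The boundaries in (A) cannot be omitted. Let $t=2$, $n=8$, $k=4$ and $f=D^{(2)}(x_1x_2\cdots x_6)$. This is a cycle, but \eqref{eq:comp} gives $D^{(4)}f=\binom62D^{(6)}(x_1\cdots x_6)=15=1$. So $f$ is not a simultaneous cycle, and is not in the module generated by $v^{(2)}_4$.
\end{example}

\section{Simultaneous cycles}\label{sec:sim}

In this section $t\ge1$ is any integer, fixed throughout, and for $k\ge0$ we write $r=\max(0,k-t+1)$. Let $U_k(n)$ be the span of all products
\begin{equation}\label{eq:product}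
\prod_{i=1}^r(x_{a_i}+x_{b_i})\prod_{i=1}^{k-r}x_{c_i}
\end{equation}
with $k+r$ distinct indices $a_i,b_i,c_i\in\{1,\dots,n\}$. Such products exist exactly when $k+r\le n$. The group $S_n$ permutes them transitively, so any one of them generates $U_k(n)$.

\begin{proposition}\label{prop:sim}
Let $n,k\ge0$.
\begin{enumerate}
\item[(a)] If $k+r>n$, then $Z_k(n)=0$.
\item[(b)] If $k+r\le n$, then $Z_k(n)=U_k(n)$.
\end{enumerate}
\end{proposition}

The proof of (b) splits off the last variable $x_n$: the coefficient of $x_n$ in a simultaneous cycle is again a simultaneous cycle, in fewer variables and with the same $t$, so it can be removed as long as a spare index is left to pair with $n$. Part (a) is needed in the extreme case $k+r=n$ of this induction.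

\begin{proof}
(a) If $k>n$ then $\mathbb F\Omega^{(k)}=0$ and there is nothing to prove, so let $k\le n$. Then $r\ge1$, so $k-r=t-1$. Let $f=\sum_Yc_Y\,x_Y\in Z_k(n)$. If $|X|\le r-1$, then $k-|X|\ge k-r+1=t$, so $D^{(k-|X|)}f=0$. The coefficient of $x_X$ in this element is $\sum_{Y\supseteq X}c_Y$, which is therefore $0$. Now let $Y_0\in\Omega^{(k)}$ and let $C$ be its complement, so that $|C|=n-k\le r-1$. Summing over all $X\subseteq C$ we get
\[
0=\sum_{X\subseteq C}\ \sum_{Y\supseteq X}c_Y=\sum_Y2^{|Y\cap C|}c_Y=\sum_{Y\cap C=\varnothing}c_Y=c_{Y_0},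
\]
because $Y_0$ is the only $k$-set disjoint from $C$. Hence $f=0$.

(b) Applying $D(z)$ to \eqref{eq:product} gives $\prod(x_{a_i}+x_{b_i})\prod(x_{c_i}+z)$, of degree at most $k-r\le t-1$ in $z$. So $U_k(n)\subseteq Z_k(n)$. We prove the reverse inclusion by induction on $n$. If $r=0$ (in particular if $n=0$), the products \eqref{eq:product} are all the monomials of degree $k$, and $U_k(n)=\mathbb F\Omega^{(k)}$.

Let $r\ge1$, so $k\ge t\ge1$ and $n\ge k+r\ge2$. Let $f=x_ng+h\in Z_k(n)$ with $g,h$ not involving $x_n$. Then $D(z)f=(x_n+z)D(z)g+D(z)h$, so the coefficient of $x_n$ in $D^{(j)}f$ is $D^{(j)}g$. Hence $g\in Z_{k-1}(n-1)$. The number of pairs that belongs to $k-1$ is $\max(0,k-t)=r-1$, and $(k-1)+(r-1)\le n-1$, so $g\in U_{k-1}(n-1)$ by induction. Each product $u$ spanning $U_{k-1}(n-1)$ uses $k+r-2\le n-2$ of the indices $1,\dots,n-1$. So there is an unused index $b<n$, and $u\,(x_b+x_n)$ is one of the products spanning $U_k(n)$; its $x_n$-coefficient is $u$. Subtracting from $f$ a combination of such elements, which lie in $U_k(n)\subseteq Z_k(n)$,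 we may assume that $g=0$. Then $f=h\in Z_k(n-1)$. If $k+r\le n-1$, then $f\in U_k(n-1)\subseteq U_k(n)$ by induction. If $k+r=n$, then $k+r>n-1$ and $f=0$ by (a).
\end{proof}

If $2k\le n$, then $k+r\le2k\le n$, and \eqref{eq:v} shows that $v^{(t)}_k$ is one of the products \eqref{eq:product}. So claim (B) holds.

\section{Halving the step}\label{sec:halving}

We turn to claim (A). For $t=1$ there are no cycles other than boundaries.

\begin{lemma}\label{lem:acyclic}
If $n\ge1$, $f\in P_n$ and $D^{(1)}f=0$, then $f\in D^{(1)}P_n$.
\end{lemma}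

\begin{proof}
Write $f=x_1g+h$ with $g,h$ free of $x_1$. Since $D(z)x_1=x_1+z$, we have $D^{(1)}f=x_1D^{(1)}g+g+D^{(1)}h$. Comparing the terms free of $x_1$, we see that $D^{(1)}f=0$ gives $D^{(1)}h=g$, in characteristic two. Then $D^{(1)}(x_1h)=h+x_1D^{(1)}h=h+x_1g=f$.
\end{proof}

For $t=2$ this argument breaks down because $D^{(2)}$ is not a derivation: by \eqref{eq:mult}, for $f$ and $g$ in disjoint sets of variables,
\[
D^{(2)}(fg)=D^{(2)}f\cdot g+D^{(1)}f\cdot D^{(1)}g+f\cdot D^{(2)}g .
\]
Without the middle term, $D^{(2)}$ would obey the product rule of $D^{(1)}$. The idea is to look for a decomposition of $P_n$ in which the middle term disappears. It does so already in three variables.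

\subsection{Three variables}\label{subsec:three}

Let $e_1,e_2,e_3\in P_3$ be the elementary symmetric polynomials in $x_1,x_2,x_3$. In characteristic two,
\begin{equation}\label{eq:three}
\begin{aligned}
D(z)e_3&=e_3+ze_2+z^2e_1+z^3, & D(z)e_2&=e_2+2ze_1+3z^2=e_2+z^2,\\
D(z)e_1&=e_1+3z=e_1+z, & D(z)1&=1 .
\end{aligned}
\end{equation}
Compare this with two independent symbols $x$ and $X$, moved by $x\mapsto x+z$ and $X\mapsto X+z^2$:
\begin{equation}\label{eq:xX}
xX\mapsto(x+z)(X+z^2)=xX+zX+z^2x+z^3 .
\end{equation}
The formulas \eqref{eq:three} are the same, under $xX,X,x,1\leftrightarrow e_3,e_2,e_1,1$. So on $\langle 1,e_1,e_2,e_3\rangle$ the operator $D^{(2)}$ acts as $D^{(1)}$ does in the single variable $X$, with $x$ as a spectator: $e_3\mapsto e_1$ and $e_2\mapsto1$, while $e_1,1\mapsto0$. The remaining dimensions are filled by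
\[
\langle x_1+x_2,\ (x_1+x_2)x_3\rangle\quad\text{and}\quad\langle x_2+x_3,\ (x_2+x_3)x_1\rangle ,
\]
where $D(z)$ fixes $x_1+x_2$ and sends $(x_1+x_2)x_3$ to $(x_1+x_2)(x_3+z)$, and likewise in the second space. On these $D^{(2)}$ vanishes. The eight vectors form a basis of $P_3$. In degrees $0$ and $3$ they are $1$ and $e_3$. In degree $1$ the vectors $x_1+x_2$ and $x_2+x_3$ are independent with coefficient sum $0$, while $e_1$ has coefficient sum $3=1$. In degree $2$ the vectors $x_1x_3+x_2x_3$ and $x_1x_2+x_1x_3$ are independent with coefficient sum $0$, while $e_2$ has coefficient sum $3=1$.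

For $n=3$, $t=2$ this already displays the homology. The pieces $e_3\mapsto e_1$ and $e_2\mapsto1$ contribute nothing, and the four vectors in the last two spaces give $\dim H_1=\dim H_2=2$.

\subsection{Spaces with a series of operators}

To iterate this computation we need a setting in which both $z$ and $z^2$ are allowed. A \emph{$D$-space} is a finite-dimensional $\mathbb F$-space $M$ with a power series $D_M(z)=\sum_jD^{(j)}_Mz^j$ of endomorphisms of $M$ such that $D^{(0)}_M=1$. An isomorphism of $D$-spaces is a linear isomorphism that commutes with all the $D^{(j)}$. Direct sums are formed componentwise. Further, we define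
\begin{itemize}
\item the tensor product $M\otimes N$, with series $D_M(z)\otimes D_N(z)$;
\item the twist $M^{[2]}$, the space $M$ with series $D_M(z^2)$;
\item the even part $M^{\mathrm{ev}}$, the space $M$ with series $\sum_mD_M^{(2m)}z^m$.
\end{itemize}
The tensor product is associative and commutative up to isomorphism and distributes over direct sums. The one-dimensional $D$-space $\mathbf 1$ with series $1$ is a unit for it, and $\mathbf1^{[2]}=\mathbf1$; we put $M^{\otimes0}=\mathbf1$. Twisting commutes with tensor products and direct sums, and taking even parts commutes with direct sums. By \eqref{eq:mult}, $P_m\otimes P_n\cong P_{m+n}$; in particular $P_n\cong P_1^{\otimes n}$ and $P_0\cong\mathbf1$. Taking even parts does not commute with tensor products; that is the obstacle met above. But it does no harm when one factor is a twist.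

\begin{lemma}\label{lem:proj}
For all $D$-spaces $M,N$ we have $(M\otimes N^{[2]})^{\mathrm{ev}}=M^{\mathrm{ev}}\otimes N$.
\end{lemma}

\begin{proof}
The coefficient of $z^{2m}$ in $D_M(z)\otimes D_N(z^2)$ is $\sum_lD_M^{(2l)}\otimes D_N^{(m-l)}$, since only even powers of $z$ occur in the second factor. This is the coefficient of $z^m$ in the series of $M^{\mathrm{ev}}\otimes N$.
\end{proof}

So we want to write $P_n$ as a small space tensored with a twist. Put
\[
B=P_1\oplus\mathbf1\oplus\mathbf1 .
\]

\begin{lemma}\label{lem:odd}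
For all $a\ge0$ we have $P_{2a+1}\cong P_1\otimes(B^{\otimes a})^{[2]}$.
\end{lemma}

\begin{proof}
The case $a=0$ is trivial. For $a=1$ the claim is $P_3\cong(P_1\otimes P_1^{[2]})\oplus P_1\oplus P_1$. This is what Section~\ref{subsec:three} shows. Writing $P_1=\langle1,x\rangle$ and $P_1^{[2]}=\langle1,X\rangle$, formulas \eqref{eq:three} and \eqref{eq:xX} give $\langle1,e_1,e_2,e_3\rangle\cong P_1\otimes P_1^{[2]}$. The two remaining summands are copies of $P_1$ via $1\mapsto x_1+x_2$, $x\mapsto(x_1+x_2)x_3$ and $1\mapsto x_2+x_3$, $x\mapsto(x_2+x_3)x_1$. For $a\ge2$, by induction and the case $a=1$,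
\[
P_{2a+1}\cong P_2\otimes P_{2a-1}\cong P_3\otimes(B^{\otimes(a-1)})^{[2]}\cong P_1\otimes B^{[2]}\otimes(B^{\otimes(a-1)})^{[2]}\cong P_1\otimes(B^{\otimes a})^{[2]},
\]
where the second step uses $P_2\otimes P_1\cong P_3$.
\end{proof}

\begin{theorem}[Halving]\label{thm:halving}
For all $a\ge0$,
\[
P_{2a}^{\mathrm{ev}}\cong B^{\otimes a},\qquad P_{2a+1}^{\mathrm{ev}}\cong B^{\otimes a}\oplus B^{\otimes a}.
\]
In particular, for every $n\ge0$ the $D$-space $P_n^{\mathrm{ev}}$ is isomorphic to a direct sum of $D$-spaces $P_c$ with $0\le c\le n/2$.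
\end{theorem}

\begin{proof}
On $P_1$ we have $D^{(2m)}=0$ for $m\ge1$, so $P_1^{\mathrm{ev}}\cong\mathbf1\oplus\mathbf1$. On $P_2$ we have $D^{(2m)}=0$ for $m\ge2$, while $D^{(2)}$ sends $x_1x_2$ to $1$ and kills $1,x_1,x_2$. So $P_2^{\mathrm{ev}}=\langle1,x_1x_2\rangle\oplus\langle x_1\rangle\oplus\langle x_2\rangle\cong B$. Lemmas~\ref{lem:odd} and~\ref{lem:proj} now give
\[
P_{2a+1}^{\mathrm{ev}}\cong P_1^{\mathrm{ev}}\otimes B^{\otimes a}\cong B^{\otimes a}\oplus B^{\otimes a}.
\]
Tensoring Lemma~\ref{lem:odd} with $P_1$ gives $P_{2a+2}\cong P_2\otimes(B^{\otimes a})^{[2]}$, so $P_{2a+2}^{\mathrm{ev}}\cong P_2^{\mathrm{ev}}\otimes B^{\otimes a}\cong B^{\otimes(a+1)}$. Finally $P_0^{\mathrm{ev}}\cong\mathbf1=B^{\otimes0}$. The last assertion follows by expanding: $B^{\otimes a}$ is isomorphic to the direct sum, over $0\le c\le a$, of $\binom ac2^{a-c}$ copies of $P_c$.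
\end{proof}

Applying $(\ )^{\mathrm{ev}}$ to $P_n$ a total of $s$ times gives the space $P_n$ with series $\sum_mD^{(2^sm)}z^m$. Since $(\ )^{\mathrm{ev}}$ respects isomorphisms and direct sums, Theorem~\ref{thm:halving} can be iterated.

\begin{corollary}\label{cor:iterate}
For all $n,s\ge0$ there are a finite family of integers $c_\lambda\ge0$ and a linear isomorphism $P_n\to\bigoplus_\lambda P_{c_\lambda}$ that, for every $m\ge0$, carries $D^{(2^sm)}$ to $D^{(m)}$.
\end{corollary}

The step $2^s$ has become the step $1$, where Lemma~\ref{lem:acyclic} applies to every summand except the copies of $P_0$; and on $P_0$ \emph{all} the operators $D^{(m)}$ with $m\ge1$ vanish. This dichotomy gives claim (A), in the following form.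

\begin{proposition}\label{prop:A}
Let $n,s\ge0$, and let $f\in P_n$ satisfy $D^{(2^s)}f=0$. Then $f=v+D^{(2^s)}g$ for some $v,g\in P_n$ such that $D^{(j)}v=0$ for all $j\ge2^s$.
\end{proposition}

\begin{proof}
Let $(f_\lambda)\in\bigoplus_\lambda P_{c_\lambda}$ correspond to $f$ under Corollary~\ref{cor:iterate}. Then $D^{(1)}f_\lambda=0$ for each $\lambda$. If $c_\lambda\ge1$, Lemma~\ref{lem:acyclic} gives $g_\lambda$ with $f_\lambda=D^{(1)}g_\lambda$; put $v_\lambda=0$. If $c_\lambda=0$, put $g_\lambda=0$ and $v_\lambda=f_\lambda$; then $D^{(m)}v_\lambda=0$ for all $m\ge1$. Let $g,v\in P_n$ correspond to $(g_\lambda),(v_\lambda)$. Then $f=v+D^{(2^s)}g$ and $D^{(2^sm)}v=0$ for all $m\ge1$. In particular $D^{(2^i)}v=0$ for all $i\ge s$, and Lemma~\ref{lem:powers} finishes the proof.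
\end{proof}

\begin{example}\label{ex:count}
Let $t=2$. By Theorem~\ref{thm:halving} and Lemma~\ref{lem:acyclic}, the total homology $\bigoplus_kH_k=\ker D^{(2)}/\operatorname{im}D^{(2)}$ has dimension equal to the number of summands $P_0$ in $P_n^{\mathrm{ev}}$. This is $2^a$ if $n=2a$, and $2\cdot2^a$ if $n=2a+1$, in agreement with Example~\ref{ex:four} and Section~\ref{subsec:three}. Cycles that are not simultaneous cycles come from the larger summands. In $P_1$ and $P_2$ the kernels of $D^{(1)}$ are $\langle1\rangle$ and $\langle1,x_1+x_2\rangle$, and these are killed by all $D^{(m)}$ with $m\ge1$. But in $P_3$, which first occurs as a summand for $n=6$, the boundary $D^{(1)}(x_1x_2x_3)=e_2$ is not killed by $D^{(2)}$. It corresponds to a boundary for $D^{(2)}$ that is not killed by $D^{(4)}$, as in Example~\ref{ex:boundary}.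
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $t=2^s$ and $k\ge0$, and let $f\in\ker\phi^{(t)}_k$. Proposition~\ref{prop:A} gives $f=v+D^{(t)}g$, with $v$ killed by $D^{(j)}$ for all $j\ge t$. The isomorphisms of Section~\ref{sec:halving} need not respect degrees, so $v$ and $g$ need not be homogeneous. But each $D^{(j)}$ lowers degrees by $j$. So we may replace $v$ by its component of degree $k$ and $g$ by its component of degree $k+t$. Then $v\in Z_k(n)$, and we have shown that
\begin{equation}\label{eq:A}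
\ker\phi^{(t)}_k=Z_k(n)+\operatorname{im}\phi^{(t)}_{k+t}\qquad(k\ge0),
\end{equation}
the inclusion $\supseteq$ being clear. This is claim (A). If $2k\le n$, then $v^{(t)}_k$ generates $Z_k(n)$ by claim (B), proved in Section~\ref{sec:sim}, and Theorem~\ref{thm:main} follows. \qed

\medskip
The hypothesis $2k\le n$ was used only in the last sentence, to make $v^{(t)}_k$ available. This is why all degrees can be treated.

\section{All degrees: proof of Theorem~\ref{thm:all}}\label{sec:all}

Let $t=2^s$, $n\ge1$, $0\le k\le n$ and $r=\max(0,k-t+1)$. We first note that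
\begin{equation}\label{eq:range}
k+r>n\iff2k\ge n+t .
\end{equation}
If $k\ge t-1$, then $k+r=2k-t+1$ and this is clear. If $k<t-1$, then $k+r=k\le n$ and $2k<n+t$, so both sides are false.

\emph{Part (1).} If $2k<n+t$, then $k+r\le n$ by \eqref{eq:range}, and the claim follows from \eqref{eq:A} and Proposition~\ref{prop:sim}(b), since any product \eqref{eq:product} generates $U_k(n)$.

\emph{Vanishing in part (2) for $|n-2k|\ge t$.} If $2k\ge n+t$, then $Z_k(n)=0$ by \eqref{eq:range} and Proposition~\ref{prop:sim}(a), so $H_k=0$ by \eqref{eq:A}. For small $k$ we use duality. The transpose of $\phi^{(t)}_k$ with respect to the bases $\Omega^{(k)}$ and $\Omega^{(k-t)}$ is $X\mapsto\sum_{Y\supseteq X,\,|Y|=k}Y$. Replacing each set by its complement turns this into $\phi^{(t)}_{n-k+t}:\mathbb F\Omega^{(n-k+t)}\to\mathbb F\Omega^{(n-k)}$. Hence $\operatorname{rank}\phi^{(t)}_k=\operatorname{rank}\phi^{(t)}_{n-k+t}$ for all $k\in\mathbb Z$; replacing $k$ by $k+t$, also $\operatorname{rank}\phi^{(t)}_{k+t}=\operatorname{rank}\phi^{(t)}_{n-k}$. Since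
\[
\dim H_k=\binom nk-\operatorname{rank}\phi^{(t)}_k-\operatorname{rank}\phi^{(t)}_{k+t},
\]
we get $\dim H_k=\dim H_{n-k}$. If $n-2k\ge t$, then $2(n-k)\ge n+t$, so $H_{n-k}=0$ and hence $H_k=0$. Thus $H_k=0$ whenever $|n-2k|\ge t$.

\emph{Part (3).} Let $|n-2k|<t$. For $i\ne0$,
\[
|n-2(k+it)|\ge2t|i|-|n-2k|>t,
\]
so $H_{k+it}=0$ by the vanishing just proved (or because $\mathbb F\Omega^{(k+it)}=0$). Hence the complex
\[
\cdots\to\mathbb F\Omega^{(k+t)}\to\mathbb F\Omega^{(k)}\to\mathbb F\Omega^{(k-t)}\to\cdots
\]
has homology at most in degree $k$, and comparing Euler characteristics gives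
$\dim H_k=\sum_i(-1)^i\binom n{k+it}$.

To interpret the sum, let $m\ge0$, let $w\equiv m$ modulo $2$, and put
\[
a_m(w)=\sum_{i\in\mathbb Z}(-1)^i\binom m{(m-w)/2+it}.
\]
So $\dim H_k=a_n(n-2k)$. These integers have the following properties.
\begin{itemize}
\item $a_{m+1}(w)=a_m(w-1)+a_m(w+1)$ for $w\equiv m+1$ modulo $2$. With $l=(m+1-w)/2+it$, this is Pascal's rule $\binom{m+1}l=\binom ml+\binom m{l-1}$, because $l=(m-(w-1))/2+it$ and $l-1=(m-(w+1))/2+it$.
\item $a_m(-w)=a_m(w)$. Use $\binom ml=\binom m{m-l}$ and replace $i$ by $-i$.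
\item $a_m(w+2t)=-a_m(w)$. Replace $i$ by $i+1$.
\item $a_m(\pm t)=0$ when $m\equiv t$ modulo $2$. Taking $w=-t$ in the two previous properties gives $a_m(t)=-a_m(-t)=-a_m(t)$.
\item $a_0(w)=\delta_{w,0}$ for even $w$ with $|w|<t$. A nonzero term requires $w=2it$, and then $i=0$.
\end{itemize}
The number of $m$-step walks with steps $\pm1$ from $0$ to $w$ that stay strictly between $-t$ and $t$ satisfies the same recursion for $|w|<t$ (consider the last step), has the same boundary value $0$ at $\pm t$, and has the same values for $m=0$. These data determine the values for $|w|<t$, so $a_m(w)$ is this number. With $m=n$ and $w=n-2k$ this proves (3).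

\emph{End of part (2).} It remains to consider $|n-2k|<t$. If $t=1$, no walk with $n\ge1$ steps stays strictly between $-1$ and $1$, so $H_k=0$ by (3). Let $t\ge2$ and put $w=n-2k$. Then $|w|\le n$, and $n-|w|$ is even. The walk that alternates $0,1,0,1,\dots,0$ for $n-|w|$ steps and then goes monotonically to $w$ stays strictly between $-t$ and $t$. So $H_k\ne0$ by (3). \qed

\begin{example}
For $t=2$ the walks stay in $\{-1,0,1\}$. Each step away from $0$ can be chosen in two ways and each step back is forced, except that for odd $n$ the last step is determined by the end point. So $\dim H_k=2^a$ if $n=2a$ and $k=a$, or if $n=2a+1$ and $k\in\{a,a+1\}$, in agreement with Example~\ref{ex:count}.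
\end{example}

\section{Steps that are not powers of two}\label{sec:converse}

If $t$ is not a power of two, the equality in claim (A) can fail. To detect a failure we want a cycle $f$ and an index $j\ge t$ with $D^{(j)}f\ne0$ such that $D^{(j)}$ kills all boundaries. By \eqref{eq:comp} and the parity criterion of Section~\ref{sec:gen}, the latter holds if $j$ and $t$ share a digit. If two different powers of two occur in the binary expansion of $t$, we can use one of them to make $f$ a cycle and the other to make $D^{(j)}$ vanish on boundaries. A good supply of elements $f$ on which everything can be computed is given by the full symmetric sums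
\[
e_k=\sum_{Y\in\Omega^{(k)}}x_Y .
\]
Each $(k-i)$-set lies in $\binom{n-k+i}i$ sets of size $k$, so
\begin{equation}\label{eq:ek}
D^{(i)}e_k=\binom{n-k+i}{i}e_{k-i}.
\end{equation}

\begin{example}\label{ex:three}
Let $t=3$, $n=15$, $k=5$ and $j=5$. Then $D^{(3)}e_5=\binom{13}3e_2=286\,e_2=0$, so $e_5$ is a cycle. But $D^{(5)}e_5=\binom{15}5=3003=1$, while $D^{(5)}D^{(3)}=\binom83D^{(8)}=56D^{(8)}=0$ and $D^{(5)}v^{(3)}_5=0$ because $5\ge t$. So $e_5$ is not in the sum of $\operatorname{im}\phi^{(3)}_8$ and the module generated by $v^{(3)}_5$.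
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $2^p\ne2^q$ both occur in the binary expansion of $t$, and choose $N$ with $2^{N-2}>t$; then $p,q\le N-3$. Put
\[
n=2^N-1,\quad b=2^{N-1}+2^p,\quad k=n-b=2^{N-1}-1-2^p,\quad j=2^{N-2}+2^q .
\]
(Example~\ref{ex:three} is the case $p=1$, $q=0$, $N=4$.) Then $k\ge0$, $2k\le n$ and $j>t$. Moreover $k-j=2^{N-2}-1-(2^p+2^q)\ge0$, because $2^p$ and $2^q$ are distinct powers of two below $2^{N-2}$. By \eqref{eq:ek}, $D^{(i)}e_k=\binom{b+i}ie_{k-i}$. We use the parity criterion of Section~\ref{sec:gen}.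
\begin{itemize}
\item $D^{(t)}e_k=0$, since $b$ and $t$ share the digit $2^p$. So $e_k\in\ker\phi^{(t)}_k$.
\item $D^{(j)}e_k=e_{k-j}\ne0$, since $b=2^{N-1}+2^p$, $j=2^{N-2}+2^q$, and these are four different powers of two.
\item $D^{(j)}$ kills $\operatorname{im}\phi^{(t)}_{k+t}$, since $D^{(j)}D^{(t)}=\binom{j+t}tD^{(j+t)}$ and $j$ and $t$ share the digit $2^q$.
\item $D^{(j)}$ kills the module generated by $v^{(t)}_k$, since $v^{(t)}_k\in Z_k(n)$ by Section~\ref{sec:gen}, $j\ge t$, and $D^{(j)}$ commutes with $S_n$.
\end{itemize}
Hence the cycle $e_k$ does not lie in the sum of $\operatorname{im}\phi^{(t)}_{k+t}$ and the module generated by $v^{(t)}_k$, so the class of $v^{(t)}_k$ does not generate $H_k$.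
\end{proof}

\begin{thebibliography}{1}
\bibitem{Wildon}
Mark Wildon, \emph{The multistep homology of the simplex and representations of symmetric groups}, arXiv:1803.00465 (2018).
\end{thebibliography}
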